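# Rationality of the threefolds $\alpha t^2+\beta f=0$ over the projective line

## The theorem, and the family it settles

Everything is over $\mathbb C$. We write $\mathbb P(1,1,1,2)$ for the weighted projective space with coordinates $x,y,z$ of weight $1$ and $t$ of weight $2$, and $u,v$ for the coordinates on $\mathbb P^1$.

**Theorem 1.** Let $f(x,y,z)$ be a quartic form with $B=\{f=0\}\subset\mathbb P^2$ smooth. Let $n\ge 2$, and let $\alpha,\beta$ be forms of degree $n$ in $u,v$ such that $\alpha\beta$ has $2n$ distinct zeros. Then the threefold $\{\alpha t^2+\beta f=0\}\subset\mathbb P^1\times\mathbb P(1,1,1,2)$ is not rational.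

**Theorem 2.** Let $f$ be as above, and let $\alpha,\beta$ be nonzero forms of the same degree. Let $Z$ be the component of $\{\alpha t^2+\beta f=0\}$ dominating $\mathbb P^1$, and let $2m$ be the number of points of $\mathbb P^1$ where $\alpha\beta$ vanishes to odd order (this number is even because $\deg\alpha\beta$ is even). Then $Z$ is rational if and only if $m\le 1$.

The family behind these statements comes from Hamid Abban, "On conjugacy classes of the Klein simple group in Cremona group", arXiv:1310.5548 (2013). There $f=x^3y+y^3z+z^3x$ is the Klein quartic, and $\mathcal X'_n$ is the threefold $\alpha_nt^2+\beta_nf=0$ with $\alpha_n,\beta_n$ general of degree $n$, subject to $|Z_\alpha|=|Z_\beta|=n$ and $Z_\alpha\cap Z_\beta=\varnothing$ for the zero sets $Z_\alpha,Z_\beta\subset\mathbb P^1$. The group $\operatorname{PSL}_2(\mathbb F_7)$ acts on $\mathcal X_n'$ through $x,y,z$. The varieties $\mathcal X_0'$ and $\mathcal X'_1$ are rational, and the conjecture is that no other $\mathcal X'_n$ is.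

**Corollary 3.** For every $n\ge 2$ and all $\alpha_n,\beta_n$ as above, $\mathcal X_n'$ is not rational. So $\mathcal X'_n$ is rational exactly for $n=0$ and $n=1$, and the conjecture is true.

*Proof from the theorems.* The conditions on $Z_\alpha,Z_\beta$ say exactly that $\alpha_n\beta_n$ has $2n$ distinct zeros, so $m=n$. The Klein quartic is smooth. Indeed, at a singular point
$$3x^2y=-z^3,\qquad 3y^2z=-x^3,\qquad 3z^2x=-y^3 .$$
If one coordinate is zero, these equations force the other two to be zero. If none is zero, multiplying the three equations gives $27(xyz)^3=-(xyz)^3$, which is impossible. $\square$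

## What the hypotheses say

Fix a point of $\mathbb P^1$ where $\alpha\beta\ne0$. The fibre there is $t^2=cf(x,y,z)$ with $c\neq 0$, a double cover of $\mathbb P^2$ branched along $B$. All these fibres are isomorphic to one del Pezzo surface of degree $2$,
$$S=\{w^2=f\}\subset\mathbb P(1,1,1,2).$$
So the family is isotrivial. What varies is the square root: going around a zero of $\alpha\beta$ exchanges the two sheets $w\mapsto -w$. Over zeros of $\alpha$ the fibre is the cone $f=0$; over zeros of $\beta$ it is the double plane $t^2=0$.

The points that count are the zeros of odd order. For instance, $\alpha=u^2$, $\beta=v(u-v)$ have degree $2$, but $\alpha\beta=u^2v(u-v)$ has odd order at only two points, so $m=1$ and Theorem 2 says that $Z$ is rational. Theorem 1 concerns the case where all zeros are simple.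

The group $\operatorname{PSL}_2(\mathbb F_7)$ plays no part in the proof. We use of $B$ only that it is a smooth plane quartic: a curve of genus $3$ which is not hyperelliptic, because it is canonically embedded.

## Only the square class of $-\alpha\beta$ matters: $m=0$, $m=1$, and Theorem 2 from Theorem 1

The aim of this section is to treat the cases that can be done by hand, and to deduce Theorem 2 from Theorem 1.

Write $-\alpha\beta=h_0g^2$ with $h_0$ squarefree. Then $h_0$ vanishes exactly at the points where $\alpha\beta$ has odd order, so $\deg h_0=2m$ and $\deg g=\deg\alpha-m$. Let $K=\mathbb C(\mathbb P^1)$. The generic fibre of $\{\alpha t^2+\beta f=0\}$ is $t^2=-(\beta/\alpha)f$ over $K$. It is irreducible because $f$ is irreducible and so occurs to odd order on the right. Hence there is exactly one component $Z$ dominating $\mathbb P^1$. Now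
$$-\frac{\beta}{\alpha}=\frac{-\alpha\beta}{\alpha^2}=h_0\Big(\frac g\alpha\Big)^2=\frac{h_0}{v^{2m}}\Big(\frac{gv^m}{\alpha}\Big)^2,$$
and $gv^m/\alpha$ has degree $0$, so it lies in $K^*$. Rescaling $t$ by it turns the equation into
$$t^2=\frac{h_0}{v^{2m}}\,f .$$
So the birational class of $Z$ depends only on $h_0$.

If $m=0$, then $h_0$ is a constant and $Z$ is birational to $S\times\mathbb P^1$. It is rational, since $S$ is a rational surface.

If $m=1$, we change coordinates on $\mathbb P^1$ so that $h_0=uv$. The equation is $t^2=\lambda f$ with $\lambda=u/v$ a coordinate on $\mathbb P^1$. We can solve for it: $\lambda=t^2/f$. So $Z$ is birational to $\mathbb P(1,1,1,2)$, which is rational.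

If $m\ge2$, factor $-h_0=\alpha_0\beta_0$ with $\deg\alpha_0=\deg\beta_0=m$. Then $-\beta_0/\alpha_0=h_0/\alpha_0^2=(h_0/v^{2m})(v^m/\alpha_0)^2$, so $Z$ is birational to $\{\alpha_0t^2+\beta_0f=0\}$. Here $\alpha_0\beta_0$ has $2m\ge4$ distinct zeros, so Theorem 1, with $m$ in place of $n$, says that $Z$ is irrational.

This proves Theorem 2 once Theorem 1 is known. The trick of solving for $\lambda$ is unavailable for $m\ge2$. Everything from now on is about Theorem 1.

## Principally polarized Hodge structures and the Clemens–Griffiths criterion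

**Definition.** A *ppav* (principally polarized abelian variety) will be given by its Hodge-theoretic data: a lattice $L$, a decomposition $L_{\mathbb C}=L^{1,0}\oplus L^{0,1}$ with $\overline{L^{1,0}}=L^{0,1}$, and a unimodular alternating integral form $(\ ,\ )$ such that $(L^{1,0},L^{1,0})=0$ and $\sqrt{-1}\,(\omega,\bar\omega)>0$ for $0\ne\omega\in L^{1,0}$.

For a smooth projective curve $D$, the Jacobian $JD$ is $H^1(D,\mathbb Z)$ with the cup product, which we write $a\cdot b$. In genus one: $L=\mathbb Za\oplus\mathbb Zb$ with $a\cdot b=1$ and $L^{1,0}$ spanned by $\omega=a+\theta b$, $\operatorname{Im}\theta>0$. Then $(\omega,\bar\omega)=\bar\theta-\theta=-2\sqrt{-1}\operatorname{Im}\theta$, so $\sqrt{-1}(\omega,\bar\omega)=2\operatorname{Im}\theta>0$.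

**Definition.** A subgroup $M\subset L$ is a *sub-Hodge structure* if $M_{\mathbb C}=(M_{\mathbb C}\cap L^{1,0})\oplus(M_{\mathbb C}\cap L^{0,1})$. A product decomposition of a ppav is an orthogonal direct sum $L=\bigoplus L_\nu$ of sub-Hodge structures; each $L_\nu$ is then unimodular. A nonzero ppav is *irreducible* if it is not such a sum with two nonzero terms.

On a sub-Hodge structure $M$ the form is nondegenerate, by positivity. Moreover $M^\perp$ is again a sub-Hodge structure. To see this, let $x=x^{1,0}+x^{0,1}\in M_{\mathbb C}^\perp$. Then $(x^{1,0},m^{1,0})=0$ always, and $(x^{1,0},m^{0,1})=(x,m^{0,1})=0$ for $m^{0,1}\in M_{\mathbb C}\cap L^{0,1}$. So $x^{1,0}\in M_{\mathbb C}^{\perp}$, and hence also $x^{0,1}\in M_{\mathbb C}^\perp$.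

**The intermediate Jacobian.** Let $X$ be a smooth projective threefold with $H^1(X,\mathbb Q)=0$ and $H^{3,0}(X)=0$. Put $L=H^3(X,\mathbb Z)/\text{tors}$ with $(\xi,\eta)=-\int_X\xi\cup\eta$, and $L^{1,0}=H^{2,1}$, $L^{0,1}=H^{1,2}$ (we suppress Tate twists). The form is unimodular by Poincaré duality. Since $H^5(X,\mathbb Q)=0$, all of $H^3$ is primitive, and the Hodge–Riemann relations say $-\sqrt{-1}\int\omega\cup\bar\omega>0$ for $0\neq\omega\in H^{2,1}$. That is $\sqrt{-1}(\omega,\bar\omega)>0$. So $L$ is a ppav, called $J(X)$.

We shall use the following textbook facts.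

* (CG) (Clemens–Griffiths, Ann. of Math. 95, 1972) If a smooth projective threefold $X$ is rational, then $J(X)$ is isomorphic, as a ppav, to a product of Jacobians of curves. Every ppav is a product of irreducible ones, and the set of factors, as subobjects, is unique. Jacobians of curves of genus $\ge1$ are irreducible.
* (T) (Torelli) The ppav $JD$ determines $D$. If $g(D)\ge2$, every automorphism of the ppav $JD$ is $\pm\tau_*$ with $\tau\in\operatorname{Aut}(D)$, and $\operatorname{Aut}(D)\to\operatorname{Aut}(JD)$ is injective.
* (G) (Gysin maps) A morphism $\varphi\colon M\to N$ of compact complex manifolds induces a functorial $\varphi_*\colon H^k(M,\mathbb Z)\to H^{k+2(\dim N-\dim M)}(N,\mathbb Z)$, a morphism of Hodge structures up to twist, with $\varphi_*(\varphi^*x\cup y)=x\cup\varphi_*y$. If $\varphi$ is generically finite of degree $d$, then $\varphi_*\varphi^*=d$. For a smooth divisor $i\colon E\hookrightarrow N$ one has $i^*i_*y=c_1(N_E)\cup y$. In a transversal cartesian square, pullback commutes with Gysin maps.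
* (Bl) If $b\colon\tilde Y\to Y$ is the blow-up of disjoint smooth curves $R_p$ in a threefold, with exceptional divisors $\tilde\imath_p\colon\tilde E_p\hookrightarrow\tilde Y$ and $\tilde r_p\colon\tilde E_p\to R_p$, then every $\eta\in H^3(\tilde Y,\mathbb Z)$ is uniquely $\eta=b^*b_*\eta+\sum_p\tilde\imath_{p*}\tilde r_p^*c_p$ with $c_p\in H^1(R_p,\mathbb Z)$.

As an example, blow up $\mathbb P^3$ in a smooth curve $D$, with exceptional divisor $i\colon E\hookrightarrow X$, $r\colon E\to D$. Then $L=\{i_*r^*a\}$, and $(i_*r^*a,i_*r^*b)=-\int_E r^*a\cup c_1(N_E)\cup r^*b=a\cdot b$, since $c_1(N_E)$ has degree $-1$ on the fibres of $r$. So $J(X)=JD$. In our threefold this $-1$ will become $-2$, and that change is where the proof starts.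

## A smooth model: the quotient of $C\times S$ by an involution

The aim is a smooth projective threefold birational to ours. We undo the sign change $w\mapsto-w$ by passing to a double cover of $\mathbb P^1$.

Let $h$ be a form of degree $2n$ with simple zeros, $n\ge1$. We allow $n=1$ so that we can test things on it. For Theorem 1 we take $h=-\alpha\beta$ and $n\geq 2$. Put $W=\{h=0\}\subset\mathbb P^1$, so $|W|=2n$. Let
$$C=\{s^2=h\}\subset\mathbb P(1,1,n),\qquad \kappa\colon C\to\mathbb P^1,\qquad \iota\colon s\mapsto-s .$$
This is a smooth curve of genus $n-1$, and the fixed set $\{s=0\}$ of $\iota$ is identified with $W$. On $S=\{w^2=f\}$ let $\gamma\colon w\mapsto-w$, with fixed curve $R=\{w=0\}\cong B$. There are no other fixed points: another one would have $x=y=z=0$, but $(0:0:0:1)\notin S$.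

Let $Y=C\times S$ and $\tau=\iota\times\gamma$.

**Step A: $Y/\tau$ is birational to $\{\alpha t^2+\beta f=0\}$.** Consider the rational map
$$(u,v,s;x,y,z,w)\longmapsto(u,v;x,y,z,\ t=sw/\alpha).$$
It satisfies $\alpha t^2=s^2w^2/\alpha=hf/\alpha=-\beta f$, so it lands in our hypersurface, and it is $\tau$-invariant. Over a general point of the target fix $(u,v)$ and $(x,y,z)$; then $s$ has two values, and each determines $w=\alpha t/s$. So the map has degree $2$ onto its image, which is three-dimensional. The hypersurface is irreducible: $\gcd(\alpha,\beta f)=1$, and $-\beta f/\alpha$ is not a square in $\mathbb C(u,v,x,y,z)$ because $f$ is irreducible and occurs once. So the image is dense in it, and the hypersurface is birational to $Y/\tau$.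

**Step B: resolving $Y/\tau$.** The fixed locus of $\tau$ is $\bigsqcup_{p\in W}R_p$ with $R_p=\{p\}\times R$. Near a point of it, $Y$ has coordinates $(s,w,y)$, where (in this local notation) $y$ is a coordinate along $R$, and $\tau$ is $(s,w,y)\mapsto(-s,-w,y)$. Here $s$ is a coordinate because $h$ has simple zeros, and $w$ is one because $B$ is smooth. So $\tau$ acts by $-1$ on the normal bundle.

Let $b\colon\tilde Y\to Y$ be the blow-up of $\bigsqcup R_p$, with exceptional divisors $\tilde\imath_p\colon\tilde E_p\hookrightarrow\tilde Y$, $\mathbb P^1$-bundles $\tilde r_p\colon\tilde E_p\to R$, and fibre class $\tilde\ell$. Since $-1$ acts trivially on the projectivized normal bundle, the lift $\tilde\tau$ has fixed locus exactly $\bigsqcup\tilde E_p$, a smooth divisor. Therefore $X=\tilde Y/\tilde\tau$ is a smooth projective threefold, birational to $Y/\tau$. Let $q\colon\tilde Y\to X$ be the quotient map, $i_p\colon E_p\hookrightarrow X$ the image of $\tilde E_p$ (so $E_p\cong\tilde E_p$), $r_p\colon E_p\to R$ its ruling, and $\ell=q_*\tilde\ell$ its fibre. As $q$ is ramified along $\tilde E_p$,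 we have $q^*E_p=2\tilde E_p$, and
$$E_p\cdot\ell=q^*E_p\cdot\tilde\ell=2\tilde E_p\cdot\tilde\ell=-2.\tag{1}$$

**Step C: $J(X)$ is defined.** Rational cohomology of $X$ is the $\tilde\tau$-invariant cohomology of $\tilde Y$. So $H^1(X,\mathbb Q)=H^1(C,\mathbb Q)^\iota\oplus H^1(S,\mathbb Q)^\gamma=0$, because $C/\iota=\mathbb P^1$ and $H^1(S)=0$. Also $H^0(K_X)\subset H^0(K_{\tilde Y})=H^0(K_C)\otimes H^0(K_S)=0$. Hence $L:=H^3(X,\mathbb Z)/\text{tors}$, with $(\xi,\eta)=-\int_X\xi\cup\eta$, is the ppav $J(X)$.

## The sublattices $A_p$ and their doubled form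

For $a\in H^1(B,\mathbb Z)=H^1(R,\mathbb Z)$ put $i_pa:=i_{p*}r_p^*a\in L$, and let $A_p=\{i_pa\}\subset L$. We also write $i_pc$ for $c\in H^1(B,\mathbb Q)$.

**Lemma 4.** For $a,b\in H^1(B,\mathbb Z)$ and $p\ne p'$ in $W$,
$$(i_pa,i_pb)=2\,(a\cdot b),\qquad(i_pa,i_{p'}b)=0.\tag{2}$$
So $a\mapsto i_pa$ is an injective morphism of Hodge structures, and $A_p$ has rank $6$.

*Proof.* By the projection formula and the self-intersection formula,
$$(i_pa,i_pb)=-\int_{E_p}r_p^*a\cup i_p^*i_{p*}r_p^*b=-\int_{E_p}c_1(N_{E_p})\cup r_p^*(a\cup b)=-(E_p\cdot\ell)(a\cdot b)=2(a\cdot b).$$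
The divisors $E_p$ are disjoint, which gives the second equation. Injectivity follows since the cup product on $H^1(B,\mathbb Z)$ is nondegenerate, and $B$ has genus $3$. $\square$

If the $2$ were a $1$, then $A_p$ would be unimodular and would split off from $L$ as a factor $JB$, as in the blow-up of $\mathbb P^3$. Because of the $2$, the lattice $A_p$ is glued to the rest of $L$.

## Rational coefficients give no obstruction

To use (CG) one must show that $J(X)$ is not a product of Jacobians. A natural first attempt is to compute $H^3(X,\mathbb Q)$ and look for a piece that does not come from curves. Let us do so. We have $H^3(X,\mathbb Q)\cong H^3(\tilde Y,\mathbb Q)^{\tilde\tau}$, and $\tilde\tau$ fixes each $\tilde E_p$ pointwise. So by (Bl) and Künneth,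
$$H^3(X,\mathbb Q)\cong\big(H^1(C,\mathbb Q)\otimes H^2(S,\mathbb Q)\big)^{\tau}\oplus\bigoplus_{p\in W}H^1(B,\mathbb Q).$$
Here $\iota$ acts by $-1$ on $H^1(C,\mathbb Q)$, so only the $\gamma$-anti-invariant part of $H^2(S,\mathbb Q)$ contributes. Now $S$ is $\mathbb P^2$ blown up in seven points, so $H^2(S,\mathbb Q)$ has dimension $8$, spanned by algebraic classes. Its $\gamma$-invariant part is $H^2(\mathbb P^2,\mathbb Q)$, of dimension $1$. Hence
$$H^3(X,\mathbb Q)\cong H^1(C,\mathbb Q)^{7}\oplus H^1(B,\mathbb Q)^{2n},\qquad \operatorname{rank}L=14(n-1)+12n=26n-14.$$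

So $J(X)$ is isogenous to $JC^7\times JB^{2n}$, which is itself a product of Jacobians. This attempt stops here: the rational Hodge structure contains no obstruction at all, for any $n$. Whatever obstruction exists lies in how the lattice $L$ sits over the sublattices $A_p$. We now study this gluing.

## Gluing the $A_p$: the classes $\zeta_a$

**Lemma 5.** For each $a\in H^1(B,\mathbb Z)$ there is $\zeta_a\in L$ with $2\zeta_a=-\sum_{p\in W}i_pa$.

The surface $C\times R\subset Y$ contains all the curves $R_p$. Its image in $X$ is $\mathbb P^1\times R$, covered two to one. Pushing forward a class from it in two ways will give the two sides.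

*Proof.* **Step 1: the strict transform.** Let $k\colon C\times R\hookrightarrow Y$ be the inclusion. Since $W\times R$ is a Cartier divisor in $C\times R$, the strict transform in $\tilde Y$ is isomorphic to $C\times R$; call its inclusion $\tilde\jmath\colon C\times R\hookrightarrow\tilde Y$. In the coordinates $(s,w,y)$ we have $R_p=\{s=w=0\}$ and $C\times R=\{w=0\}$. In the chart $w=s\mu$ with coordinates $(s,\mu,y)$, $\tilde E_p=\{s=0\}$ and the strict transform is $\{\mu=0\}$; in the other chart the strict transform is empty. So it meets $\tilde E_p$ transversally, along a section $\sigma_p$ of $\tilde r_p$.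

**Step 2: decomposing a class on $\tilde Y$.** Let $\eta=\tilde\jmath_*\mathrm{pr}_R^*a\in H^3(\tilde Y,\mathbb Z)$. By (Bl), $\eta=b^*b_*\eta+\sum_p\tilde\imath_{p*}\tilde r_p^*c_p$. Here $b_*\eta=k_*\mathrm{pr}_R^*a$ is the pullback from $S$ of the Gysin image of $a$ in $H^3(S,\mathbb Z)=0$, so $b_*\eta=0$. To find $c_p$, apply $\tilde r_{p*}\tilde\imath_p^*$. On $\tilde\imath_{p*}\tilde r_p^*c_p$ it gives $\tilde r_{p*}\big(c_1(N_{\tilde E_p})\cup\tilde r_p^*c_p\big)=(\tilde E_p\cdot\tilde\ell)c_p=-c_p$, and it kills the terms with $p'\ne p$. On $\eta$, transversality gives $\tilde\imath_p^*\eta=\sigma_{p*}a$, and $\tilde r_{p*}\sigma_{p*}a=a$. So $c_p=-a$ for all $p$, and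
$$\eta=-\sum_{p\in W}\tilde\imath_{p*}\tilde r_p^*a.$$

**Step 3: pushing to $X$ in two ways.** Since $q\,\tilde\imath_p=i_p$ under $\tilde E_p\cong E_p$, we get $q_*\eta=-\sum_pi_pa$. On the other hand, $\tilde\tau$ acts on the strict transform $C\times R$ as $\iota\times\mathrm{id}$, because $\gamma$ fixes $R$. So $q\,\tilde\jmath$ factors through the quotient by $\iota\times\mathrm{id}$: we have $q\,\tilde\jmath=j\circ(\kappa\times\mathrm{id})$ for a morphism $j\colon\mathbb P^1\times R\to X$. Hence
$$q_*\eta=j_*(\kappa\times\mathrm{id})_*(\kappa\times\mathrm{id})^*\mathrm{pr}_R^*a=2\,j_*\mathrm{pr}_R^*a .$$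
Take $\zeta_a$ to be the class of $j_*\mathrm{pr}_R^*a$ in $L$. $\square$

**Lemma 6.** $A_p$ is primitive in $L$: if $c\in H^1(B,\mathbb Q)$ and $i_pc\in L$, then $c\in H^1(B,\mathbb Z)$. In particular $L\cap A_{p,\mathbb Q}=A_p$.

*Proof.* For every $b\in H^1(B,\mathbb Z)$, (2) gives $(i_pc,\zeta_b)=-\tfrac12(i_pc,i_pb)=-c\cdot b$, and this is an integer. Since $H^1(B,\mathbb Z)$ is unimodular, $c$ is integral. $\square$

**The case $n=1$ in full.** Here $C\cong\mathbb P^1$, $W=\{p,p'\}$, and $L$ has rank $26-14=12$, so $A_p\oplus A_{p'}$ has finite index in $L$. By Lemma 5, $L$ contains all $\frac12(i_pa+i_{p'}a)$. Together with $A_p\oplus A_{p'}$ these generate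
$$M=\{\tfrac12(i_pa+i_{p'}b):\ a\equiv b \bmod 2\},$$
which contains $A_p\oplus A_{p'}$ with index $2^6$. By (2), $A_p\oplus A_{p'}$ has Gram determinant $2^{12}$, so its index in the unimodular lattice $L$ is $2^6$ as well. Hence $L=M$. Put
$$L_\pm=\{\tfrac12(i_pa\pm i_{p'}a):a\in H^1(B,\mathbb Z)\}.$$
These are orthogonal, and the form on each is $\frac14(2+2)\,a\cdot b=a\cdot b$. They generate $L$: the sum of the $+$ and $-$ elements for $a$ is $i_pa$, their difference is $i_{p'}a$, and every element of $M$ is a glue vector $\tfrac12(i_pa+i_{p'}a)$ plus an element of $A_{p'}$. So $J(X)\cong JB\times JB$ when $n=1$, in accordance with rationality.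

## Reflections, and what one Jacobian factor cannot contain

Doubled forms have reflections, for the same reason that a vector of square $2$ does.

**Lemma 7.** For $p\in W$ let $\rho_p$ be $-1$ on $A_{p,\mathbb Q}$ and $+1$ on $A_p^\perp$. Then $\rho_p(L)=L$, and $\rho_p$ is an automorphism of the ppav $J(X)$.

*Proof.* The form is nondegenerate on $A_{p,\mathbb Q}$ by (2), so $L_{\mathbb Q}=A_{p,\mathbb Q}\oplus A_p^\perp$. Let $\xi\in L$ have projection $i_pc$ to $A_{p,\mathbb Q}$. For all integral $b$, $2\,c\cdot b=(i_pc,i_pb)=(\xi,i_pb)\in\mathbb Z$. By unimodularity $2c\in H^1(B,\mathbb Z)$, and $\rho_p\xi=\xi-2i_pc=\xi-i_p(2c)\in L$. As $\rho_p^2=1$, we get $\rho_p(L)=L$. Finally, $A_{p,\mathbb Q}$ and $A_p^\perp$ are orthogonal sub-Hodge structures, so $\rho_p$ preserves the form and the Hodge structure. $\square$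

By (CG), if $X$ is rational then $L$ is a sum of lattices $H^1(D_\nu,\mathbb Z)$. By Torelli, an automorphism of a Jacobian comes from the curve up to sign. So the $\rho_p$ should turn into very special involutions of curves. This works as soon as one factor is preserved by the reflections and contains enough of the $A_p$.

**Lemma 8.** Let $D$ be a curve and let $L=L_1\oplus L'$ be an orthogonal sum of sub-Hodge structures with $L_1\cong H^1(D,\mathbb Z)$ as polarized Hodge structures. Let $S\subset W$ be a subset with $|S|\ge3$. It cannot happen that $A_p\subset L_1$ and $\rho_p(L_1)=L_1$ for all $p\in S$.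

(The subset $S\subset W$ has nothing to do with the surface $S$, which does not appear in the rest of these notes except in the proof of Lemma 9, where no such subset occurs.)

*Proof.* Suppose it does happen, and let $g=g(D)$. The $A_p$, $p\in S$, are mutually orthogonal of rank $6$, so $2g\ge18$, that is, $g\ge9$.

**Step 1: involutions of $D$.** For $p\in S$, (T) gives $\rho_p|_{L_1}=\varepsilon_p\tau_p^*$ with $\varepsilon_p=\pm1$ and $\tau_p\in\operatorname{Aut}(D)$. The $\rho_p$ are commuting involutions, so by injectivity in (T), $\tau_p^2=1$ and the $\tau_p$ commute. The $(-1)$-eigenspace of $\rho_p$ on $L_{1,\mathbb Q}$ is $A_{p,\mathbb Q}$, of dimension $6$, and $0<6<2g$. So $\rho_p|_{L_1}\ne\pm1$, and $\tau_p\neq1$.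

**Step 2: the sign is $-1$.** Suppose $\varepsilon_p=+1$. Then the $\tau_p^*$-invariants in $L_{1,\mathbb Q}$ have dimension $2g-6$, so $D/\tau_p$ has genus $g-3$. Riemann–Hurwitz gives
$$2g-2\ \ge\ 2\big(2(g-3)-2\big)=4g-16,$$
so $g\le7$, contradicting $g\ge9$. Hence $\tau_p^*=-\rho_p$ on $L_1$ for all $p\in S$.

**Step 3: the quotient $D_p=D/\tau_p$ has genus $3$.** The invariant lattice $H^1(D,\mathbb Z)^{\tau_p}$ is the $(-1)$-eigenlattice of $\rho_p$ in $L_1$, which is $A_p$ by Lemma 6. Its rank is $6$, so $g(D_p)=3$.

**Step 4: $D_p\cong B$.** Let $\pi\colon D\to D_p$ be the quotient map. Then $\pi^*$ embeds $H^1(D_p,\mathbb Z)$ into $A_p$ with finite index, and multiplies the form by $\deg\pi=2$. So its image has Gram determinant $2^6$. By (2), $A_p$ has Gram determinant $2^6$ too. A sublattice of index $d$ has Gram determinant $d^2$ times larger, so $d=1$ and $\pi^*$ is onto $A_p$. Now $\pi^*$ and $a\mapsto i_pa$ identify $H^1(D_p,\mathbb Z)$ and $H^1(B,\mathbb Z)$ with the same $A_p$ as Hodge structures, and both multiply the cup product by $2$. Hence $H^1(D_p,\mathbb Z)\cong H^1(B,\mathbb Z)$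 as polarized Hodge structures, and $D_p\cong B$ by Torelli.

**Step 5: a second reflection makes $B$ hyperelliptic.** Choose $r\in S$ with $r\ne p$. Since $\tau_r$ commutes with $\tau_p$, it descends to an automorphism $\bar\tau_r$ of $D_p$ with $\bar\tau_r^2=1$. Under $\pi^*$, its action on $H^1(D_p,\mathbb Q)$ is that of $\tau_r^*=-\rho_r$ on $A_{p,\mathbb Q}$. This is $-1$, because $A_p\perp A_r$. So $\bar\tau_r\neq1$, and $D_p/\bar\tau_r$ has no invariant $H^1$, hence genus $0$. Then the genus $3$ curve $D_p\cong B$ is hyperelliptic. But $B$ is a smooth plane quartic, which is canonically embedded and so not hyperelliptic. $\square$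

With $|S|=2$ we would know only $g\ge6$, and Step 2 would not exclude $g=6,7$.

**Where this stops.** If $J(X)$ were known to be irreducible and $n\ge2$, we could apply Lemma 8 with $L_1=L$, $S=W$ and be done. But we know nothing about the factors. A factor may contain no $A_p$, and the reflections may move factors around. The case $n=1$ shows that this is a real danger: there
$$\rho_p\big(\tfrac12(i_pa+i_{p'}a)\big)=-\tfrac12(i_pa-i_{p'}a),$$
so $\rho_p$ exchanges the two factors $L_+$ and $L_-$, and $A_p$ lies in neither of them. For $n\ge2$ we must exclude such behaviour. The building block of the bad example is the set of half-sums $\frac12(i_pa+i_{p'}a)$ for a single pair $p,p'$. So we first show that these half-sums cannot all lie in $L$ when there are more points. After that, the characters of the group generated by the $\rho_p$ will show that the relevant factors are not moved.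

## Monodromy forbids half-sums over pairs

**Lemma 9.** Let $n\ge2$. For $p\ne p'$ in $W$ there is $a\in H^1(B,\mathbb Z)$ with $\frac12(i_pa+i_{p'}a)\notin L$.

The point is that moving the branch points permutes the $A_p$ arbitrarily. If one pair had all its half-sums in $L$, every pair would, and two pairs sharing one point have a half-integral pairing.

*Proof.* Fix $f$ and let $h$ vary in the space $U$ of forms of degree $2n$ with simple zeros. Let $\mathcal W=\{(h,p):h(p)=0\}\subset U\times\mathbb P^1$, which is finite étale over $U$.

**Step 1: the threefolds $X$ form a smooth family over $U$.** The family $\mathcal C=\{s^2=h\}\subset U\times\mathbb P(1,1,n)$ is smooth and projective over $U$, and the fixed locus of $\iota$ on it is a copy of $\mathcal W$. In $\mathcal C\times S$, the fixed locus $\mathcal W\times R$ of $\iota\times\gamma$ is smooth over $U$. So its blow-up is smooth over $U$ and commutes with restriction to fibres. The fixed locus of the lifted involution is the exceptional divisor, smooth over $U$. Locally there are relative coordinates $(x_1,x_2,x_3)$ over $U$ in which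 the involution is $x_1\mapsto-x_1$, and the quotient has relative coordinates $(x_1^2,x_2,x_3)$. So the quotient $\mathcal X\to U$ is smooth and projective, and its fibres are the threefolds $X$ of the smooth model. The image of the exceptional divisor is a $\mathbb P^1$-bundle $\mathcal E\to\mathcal W\times R$. By Ehresmann's theorem, the lattices $L$ form a local system on $U$, with the form preserved.

**Step 2: monodromy permutes the $A_p$.** Over a contractible open $V\subset U$, $\mathcal W$ splits into sections $p_1,\dots,p_{2n}$, and $\mathcal E$ into divisors $\mathcal E_k\to V\times R$. Pull $a\in H^1(R,\mathbb Z)$ back to $\mathcal E_k$ and take its Gysin image in $H^3(\mathcal X_V,\mathbb Z)$. Since $\mathcal E_k$ is smooth over $V$, it meets the fibres transversally, so this class restricts to $i_{p_k(h)}a$ on the fibre over $h$. Thus $h\mapsto i_{p_k(h)}a$ is a flat section. Therefore a loop in $U$ inducing the permutation $\sigma$ of $W$ acts on $L$ by an isometry with $i_pa\mapsto i_{\sigma(p)}a$. The class $a$ does not change, because $R$ does not vary.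

**Step 3: all permutations occur.** The space of ordered $2n$-tuples of distinct points of $\mathbb P^1$ is the complement of a divisor in $(\mathbb P^1)^{2n}$, hence connected. The space $\tilde U$ of pairs ($h\in U$, ordering of the zeros of $h$) is a $\mathbb C^*$-bundle over it, hence connected. The map $\tilde U\to U$ is a covering on whose fibres $\mathfrak S_{2n}$ acts simply transitively. A path in $\tilde U$ from one ordering of the zeros of $h$ to another projects to a loop in $U$ inducing the corresponding permutation.

**Step 4: the contradiction.** Suppose $\frac12(i_pa+i_{p'}a)\in L$ for all $a$. As $2n\ge4$, there is $p''\in W\setminus\{p,p'\}$. A monodromy transformation inducing the transposition $(p'\,p'')$ preserves $L$, so $\frac12(i_pb+i_{p''}b)\in L$ for all $b$. By (2), the pairing of the two classes is $\frac14(i_pa,i_pb)=\frac12\,a\cdot b$. For $a\cdot b=1$ this is not an integer, a contradiction. $\square$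

## Characters of the reflection group: conclusion of Theorem 1

Let $n\ge2$. The $A_p$ are mutually orthogonal, so the $\rho_p$ commute and $\mathcal R=(\mathbb Z/2)^W$ acts on $L$ through them. Let $\chi_p$ be the character of $\mathcal R$ with $\chi_p(\rho_r)=-1$ if and only if $r=p$. On $A_{p,\mathbb C}$ the group acts by $\chi_p$, and on $(\bigoplus_pA_p)^\perp$ trivially. So the only characters that can occur in $L_{\mathbb C}$ are $1$ and the $\chi_p$. This is a strong restriction: of $2^{2n}$ characters, at most $2n+1$ occur.

*Proof of Theorem 1.* Suppose the threefold is rational. Then $X$ is rational, and by (CG) $L=\bigoplus_{\nu\in I}L_\nu$ is an orthogonal sum of unimodular sub-Hodge structures with $L_\nu\cong H^1(D_\nu,\mathbb Z)$ and $g(D_\nu)\ge1$. These are the irreducible factors. By their uniqueness, every automorphism of the ppav $L$ permutes them, so $\mathcal R$ permutes the $L_\nu$. For an $\mathcal R$-orbit $O\subset I$ put $L_O=\bigoplus_{\nu\in O}L_\nu$.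

**Step 1: each $A_p$ lies in one $L_O$.** This replaces the false hope that $A_p$ lies in one $L_\nu$. By Lemma 6, $A_p$ is the $(-1)$-eigenlattice of $\rho_p$ in $L$. Let $\xi\in A_p$ and write $\xi=\sum_O\xi_O$ with $\xi_O\in L_O$. Since $\rho_p$ preserves each $L_O$ and $\rho_p\xi=-\xi$, we have $\rho_p\xi_O=-\xi_O$, so $\xi_O\in A_p$. Hence $A_p=\bigoplus_O(A_p\cap L_O)$, an orthogonal sum of sub-Hodge structures. By (2), up to the factor $2$ in the form this is an orthogonal decomposition of the polarized Hodge structure $H^1(B,\mathbb Z)$, that is, a product decomposition of the ppav $JB$. Since $JB$ is irreducible, only one summand is nonzero. So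
$$W=\bigsqcup_OS_O,\qquad S_O=\{p\in W:A_p\subset L_O\}.$$

**Step 2: if $S_O\ne\varnothing$, then $|S_O|\ge3$.** By Lemma 5, $-\zeta_a=\frac12\sum_{p\in W}i_pa\in L$. Its component in $L_O$ is $\frac12\sum_{p\in S_O}i_pa$, so this class lies in $L$ for every $a$. If $S_O=\{p\}$, then $\frac12i_pa\in L$ for all $a$, contradicting Lemma 6. If $S_O=\{p,p'\}$ with $p\ne p'$, it contradicts Lemma 9.

Now fix an orbit $O$ with $S:=S_O\ne\varnothing$, so $|S|\ge3$.

**Step 3: $O$ is a single factor.** We show that the reflections do not move it. Suppose $|O|>1$. Let $H\subsetneq\mathcal R$ be the stabilizer of some $\nu\in O$, and let $\psi\ne1$ be a character of $\mathcal R$ trivial on $H$; it takes values $\pm1$. Define $T\colon L_{O,\mathbb C}\to L_{O,\mathbb C}$ to be multiplication by $\psi(\rho)$ on the summand $L_{\rho\nu,\mathbb C}$. This is well defined because $\psi$ is trivial on $H$, and $T$ is invertible. Let $\rho,\rho'\in\mathcal R$ and $x\in L_{\rho'\nu,\mathbb C}$. Then $\rho x\in L_{\rho\rho'\nu,\mathbb C}$, so $T\rho x=\psi(\rho)\psi(\rho')\rho x=\psi(\rho)\,\rho Tx$. Hence $T$ carries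 the $\chi$-eigenspace of $\mathcal R$ isomorphically onto the $\psi\chi$-eigenspace. (In other words, $L_{O,\mathbb C}$ is induced from $H$, so it is unchanged by tensoring with $\psi$.)

For $p\in S$ the character $\chi_p$ occurs in $L_{O,\mathbb C}$, so $\psi\chi_p$ occurs too. Thus $\psi\chi_p\in\{1\}\cup\{\chi_r\}_{r\in W}$. Identify a character with the subset of those $r\in W$ where it takes the value $-1$ on $\rho_r$. Products become symmetric differences, $\chi_p$ becomes $\{p\}$, and $\psi$ becomes a nonempty set $\Psi$. The condition reads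
$$|\Psi\,\triangle\,\{p\}|\le1\qquad\text{for all }p\in S.$$
If some $p\in S$ is not in $\Psi$, this size is $|\Psi|+1\ge2$, which is impossible. So $S\subset\Psi$, and then for $p\in S$ the size is $|\Psi|-1\ge|S|-1\ge2$, again impossible. Hence $|O|=1$.

For $n=1$ this argument must fail, and we can see how: there $S=\Psi=\{p,p'\}$, and $\Psi\,\triangle\,\{p\}=\{p'\}$ is allowed. This is the swap of $L_+$ and $L_-$.

**Step 4: end of the proof.** Write $O=\{\nu\}$. Then $L_\nu\cong H^1(D_\nu,\mathbb Z)$ is an orthogonal summand of $L$, it contains $A_p$ for the at least three points $p\in S$, and it is preserved by all of $\mathcal R$. Lemma 8, with $L_1=L_\nu$ and $D=D_\nu$, says that this cannot happen. So $X$ is not rational, and neither is $\{\alpha t^2+\beta f=0\}$. $\blacksquare$
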